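# Cone avoidance for level-homogeneous strong subtrees

## 1. Coloring the nodes of one tree by a computable function

A *tree* is a nonempty set $T\subseteq\omega^{<\omega}$ closed under initial segments. The level of a node is its length, and $T(m)$ is the set of nodes of $T$ at level $m$. The tree has *no leaves* (is *leafless*) if every node has a proper extension in $T$. For a set $Z$, the tree is *$Z$-computable* if $T\le_T Z$, and *$Z$-computably bounded* if there is a $Z$-computable function $b$ with $\sigma(i)<b(i)$ for all $\sigma\in T$ and $i<|\sigma|$. If $T$ is both, then $Z$ can list the finite set $T(m)$ completely, uniformly in $m$, and it can list all immediate successors of a given node. We use this constantly.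

**Definition (strong subtree).** Let $T$ be an infinite leafless tree and $1\le n\le\omega$. A *strong subtree of $T$ of height $n$* is a set $S\subseteq T$ for which there is a level set $A=\{a_0<a_1<\cdots\}\subseteq\omega$ of size $n$ such that:

- (i) $S$ has exactly one node at level $a_0$ (its root);
- (ii) $S\subseteq\bigcup_{i<n}T(a_i)$;
- (iii) for every $i$ with $i+1<n$, every $s\in S\cap T(a_i)$ and every immediate successor $t$ of $s$ in $T$, there is exactly one $s'\in S\cap T(a_{i+1})$ extending $t$;
- (iv) for every $i$ with $i+1<n$, every node of $S\cap T(a_{i+1})$ extends some node of $S\cap T(a_i)$.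

So $S$ may skip levels, but at each level it keeps it must respect the full branching of $T$.

**Example.** In $T=2^{<\omega}$ let $S$ be the set of strings of even length with $\sigma(i)=0$ for every odd $i<|\sigma|$. This is a strong subtree of height $\omega$ with level set $\{0,2,4,\dots\}$: above $s\in S$ and its successor $t=s^\frown v$, the only element of $S$ of length $|s|+2$ is $t^\frown0$.

**Proposition 1 (an easy case).** Let $T$ be a $Z$-computable, $Z$-computably bounded, infinite leafless tree, and let $f:T\to2$ be $Z$-computable. Then $T$ has a strong subtree $S\le_TZ$ of height $\omega$ on which $f$ is constant. In particular $C\not\le_TZ\oplus S$ for every $C\not\le_TZ$.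

*Proof.* Call $x\in T$ *$i$-large* if for every $l\ge|x|$ there is $m>l$ such that every node of $T(l)$ extending $x$ has an extension of color $i$ in $T(m)$.

Some node is $i$-large for some $i$. Suppose the root $\emptyset$ is not $0$-large. Then there is $l$ such that for every $m>l$ some $y_m\in T(l)$ has no extension of color $0$ in $T(m)$. As $T(l)$ is finite, some $y$ equals $y_m$ for infinitely many $m$; for these $m$ all extensions of $y$ in $T(m)$ have color $1$. Given $l'\ge|y|$, pick such an $m>l'$. Every node of $T(l')$ extending $y$ has an extension in $T(m)$, because $T$ is leafless, and that extension has color $1$. So $y$ is $1$-large.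

Let $x$ be $i$-large. For $l=|x|$ search for $m$ as in the definition, and pick as root of $S$ a node of $T(m)$ above $x$ with color $i$. If $m$ is the last level chosen, apply the definition with $l=m+1$: search for $m'>m+1$ such that every node of $T(m+1)$ extending $x$ has an extension of color $i$ in $T(m')$, and pick one such extension above each successor of each node chosen at level $m$. Every search halts and is $Z$-computable, since the sets $T(m)$ can be listed and $f$ is $Z$-computable. The levels increase, so $S\le_TZ$. $\square$

What changes in general? Three things can grow. We may take several trees and color tuples of nodes on a common level, so that pigeonhole on $T(l)$ is no longer enough. We may color not nodes but strong subtrees of a finite height $n$. And, most seriously, $f$ may be *arbitrary*: the searches above are then not effective, and nothing prevents $f$ from holding information about $C$. The theorem of these notes says that a suitable form of the conclusion survives all three changes.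

## 2. Level-homogeneous tuples and the cone avoidance statement

For infinite leafless trees $T_0,\dots,T_{d-1}$ let $\mathcal S_n(T_0,\dots,T_{d-1})$ be the set of tuples $(S_0,\dots,S_{d-1})$ such that each $S_i$ is a strong subtree of $T_i$ of height $n$ and all $S_i$ have the same level set, called the level set of the tuple. For $S=(S_0,\dots,S_{d-1})\in\mathcal S_\omega(T_0,\dots,T_{d-1})$ and finite $n\ge 1$, $\mathcal S_n(S)$ is the set of $(U_0,\dots,U_{d-1})\in\mathcal S_n(T_0,\dots,T_{d-1})$ with $U_i\subseteq S_i$ for all $i<d$; we use the same notation with $n=\omega$. We write $Z\oplus S$ for $Z\oplus S_0\oplus\dots\oplus S_{d-1}$.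

**Definition (level-homogeneous).** Given $f:\mathcal S_n(T_0,\dots,T_{d-1})\to k=\{0,\dots,k-1\}$, a tuple $S\in\mathcal S_\omega(T_0,\dots,T_{d-1})$ is *level-homogeneous for $f$* if any two members of $\mathcal S_n(S)$ with the same level set have the same color.

Some cases by hand. If every $T_c$ is the unary tree $\{0^m:m\in\omega\}$, a strong subtree is determined by its level set, so every tuple is level-homogeneous. More generally, if $f(U)$ depends only on the level set of $U$, every tuple is level-homogeneous, however complicated $f$ is.

Let $n=d=1$, $T=2^{<\omega}$, $f(\sigma)=\sigma(0)$ and $f(\emptyset)=0$. Then $\{\sigma:\sigma\supseteq\langle0\rangle\}$ is level-homogeneous. But no level-homogeneous $S$ has root $\emptyset$: its second level would contain a node above $\langle0\rangle$ and a node above $\langle1\rangle$. This small example returns in Section 6.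

Let $n=2$, $d=1$, $T=2^{<\omega}$. If $U$ has leaves $y_0,y_1$ at level $b$, let $f(U)=y_0(b-1)+y_1(b-1)$ modulo $2$. The tree $T$ is not level-homogeneous: with root $\emptyset$ and level set $\{0,2\}$, the leaves $00,10$ give $0$ and the leaves $00,11$ give $1$. The strong subtree $S$ of Section 1 is level-homogeneous, since all its nodes of positive length end in $0$.

The following question is posed in Paul-Elliot Anglès d'Auriac, Peter A. Cholak, Damir D. Dzhafarov, Benoît Monin, Ludovic Patey, "Milliken's tree theorem and its applications: a computability-theoretic perspective", arXiv:2007.09739 (2020): can level-homogeneous tuples always be found without computing a prescribed noncomputable set? The answer is yes.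

**Theorem 2.** Let $n,k,d\ge1$, let $C\not\le_TZ$, and let $T_0,\dots,T_{d-1}$ be $Z$-computable, $Z$-computably bounded, infinite trees with no leaves. Then every coloring $f:\mathcal S_n(T_0,\dots,T_{d-1})\to k$ (arbitrary, with no effectivity assumed) admits a level-homogeneous $S\in\mathcal S_\omega(T_0,\dots,T_{d-1})$ with $C\not\le_TZ\oplus S_0\oplus\dots\oplus S_{d-1}$.

Write $\mathsf P(n)$ for this statement with $n$ fixed (for all $k,d,C,Z,T_0,\dots,T_{d-1},f$), and $\mathsf{CA}(n)$ for the same statement restricted to $Z$-computable $f$. The proof is an induction in which each step has two halves: from $\mathsf P(m)$ for all $1\le m<n$ we derive first $\mathsf{CA}(n)$ and then $\mathsf P(n)$.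

## 3. Halpern–Läuchli, thin sets, and cone-avoiding paths

Three published theorems are used.

**(HL)** The Halpern–Läuchli theorem in strong subtree form (Halpern–Läuchli 1966, Milliken 1979; Todorcevic, *Introduction to Ramsey Spaces*, Ch. 3). If $T_0,\dots,T_{d-1}$ are rooted, finitely branching, leafless trees of height $\omega$ and $\bigcup_l\prod_iT_i(l)$ is finitely colored, there are strong subtrees $S_i\subseteq T_i$ of height $\omega$ with a common level set $A$ such that $\bigcup_{a\in A}\prod_i(S_i\cap T_i(a))$ is monochromatic.

**(TS)** (W. Wang, *Some logically weak Ramseyan theorems*, Adv. Math. 2014; Cholak–Patey, *Thin set theorems and cone avoidance*, Trans. AMS 2020.) For each $i\ge1$ there is $\ell_i\ge1$ such that for all $C\not\le_TZ$ and every (arbitrary) coloring $h$ of $[\omega]^i$ with finitely many colors there is an infinite $H\subseteq\omega$ with $|h([H]^i)|\le\ell_i$ and $C\not\le_TZ\oplus H$. The number $\ell_i$ depends only on $i$, not on the number of colors.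

**(B)** The cone avoidance basis theorem (Jockusch–Soare 1972). If $C\not\le_TY$, every infinite $Y$-computable, $Y$-computably bounded tree has an infinite path $p$ with $C\not\le_TY\oplus p$.

The last sentence of (TS) carries a large part of the proof: it lets us replace colorings with an uncontrolled number of colors by short lists of colors.

## 4. Families of strong subtrees: thinning and reindexing

This section is bookkeeping. It lets us apply $\mathsf P(m)$, $\mathsf{CA}(m)$ and (HL) inside a strong subtree, and to several disjoint pieces of the same tree at once.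

**Coding.** Nodes are tagged by their coordinate $c<d$. A tuple of sets of nodes is identified with the set of its tagged nodes, so that unions and inclusions of tuples make sense, and it is coded as a set of numbers so that the code of $(c,\sigma)$ is at least $|\sigma|$. A computation halting in $t$ steps queries only numbers $<t$. Hence a computation $\Phi_\iota^{Z\oplus G}(x)$ that halts in fewer than $u$ steps asks $G$ only about nodes of length $<u$.

"Successor" of a node in coordinate $c$ means immediate successor in $T_c$. For a tuple $U$ of strong subtrees with a common level set, $\mathrm{lev}(U)$ is that level set, $U|m$ consists of its first $m$ levels, and, for finite height, $\mathrm{top}(U)$ is its last level. Always $U|0=\emptyset$.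

**Definition (family).** A *family* $X=(X_r)_{r\in I}$, with $I$ finite and nonempty, consists of strong subtrees $X_r$ of height $\omega$ of trees $T_{c(r)}$ (repetitions of $c(r)$ allowed) with one common level set $\mathrm{lev}(X)$. For $1\le m\le\omega$, $\mathcal S_m(X)$ is the set of tuples $(U_r)_{r\in I}$ with a common level set, where $U_r\subseteq X_r$ is a strong subtree of $T_{c(r)}$ of height $m$.

For example, in $2^{<\omega}$ the sets $X_0=\{\sigma:\sigma\supseteq\langle0\rangle\}$ and $X_1=\{\sigma:\sigma\supseteq\langle1\rangle\}$ form a family with level set $\{1,2,\dots\}$. An element of $\mathcal S_1(X)$ is a pair of nodes of equal length, one above $\langle0\rangle$ and one above $\langle1\rangle$.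

Two immediate facts. First, $\mathrm{lev}(X)\le_TZ\oplus X$, because each $T_c(a)$ is a finite set listed by $Z$. Second, iterating (iv): if $s\in X_r$, $a\in\mathrm{lev}(X)$ and $a\le|s|$, then $s\upharpoonright a\in X_r$. Also, the level set of any member of $\mathcal S_m(X)$ is contained in $\mathrm{lev}(X)$.

**Lemma 3 (thinning).** Let $F\in\mathcal S_h(X)$ with $0\le h<\omega$ ($F=\emptyset$ if $h=0$), and let $\emptyset\ne B\subseteq\mathrm{lev}(X)$ lie above $\mathrm{lev}(F)$. There is a tuple of strong subtrees inside $X$ whose first $h$ levels are $F$ and whose level set is $\mathrm{lev}(F)\cup B$, computable from $Z\oplus X\oplus B$.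

*Proof.* Iterating (iii), above every successor of every node of $X_r$ there is a node of $X_r$ at each later level of $\mathrm{lev}(X)$. Go through $B$ in increasing order, and above each successor of each node at the last level built put the lexicographically least node of $X_r$ at the next level of $B$. If $h=0$, start with the least node of $X_r$ at level $\min B$. Distinct successors are incomparable, so "exactly one" in (iii) holds. $\square$

**Lemma 4 (reindexing).** Let $\mathrm{lev}(X)=\{a_0<a_1<\cdots\}$, and for $s\in X_r$ at level $a_i$ put $\tilde s=(s(a_0),\dots,s(a_{i-1}))$. Then $s\mapsto\tilde s$ is an isomorphism for extension from $X_r$ onto an infinite leafless tree $\tilde X_r\subseteq\omega^{<\omega}$, sending level $a_i$ to level $i$. The map, its inverse and $\tilde X_r$ are $Z\oplus X$-computable, $\tilde X_r$ is $Z\oplus X$-computably bounded, and the strong subtrees of $T_{c(r)}$ contained in $X_r$ correspond exactly to the strong subtrees of $\tilde X_r$.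

*Proof.* Let $s\ne s'$ in $X_r$ have the same level $a_i$, and let $l<i$ be maximal with $s\upharpoonright a_l=s'\upharpoonright a_l$ (such $l$ exists because the root is shared). The nodes $s\upharpoonright a_{l+1}\ne s'\upharpoonright a_{l+1}$ are in $X_r$, so by (iii) they extend different successors of $s\upharpoonright a_l$; that is, $s(a_l)\ne s'(a_l)$. So $\tilde s\ne\tilde s'$. Clearly $s\subseteq s'$ implies $\tilde s\subseteq\tilde s'$. Conversely, if $\tilde s\subseteq\tilde s'$ with $|s|=a_i$, then $s'\upharpoonright a_i$ and $s$ have the same image, so $s=s'\upharpoonright a_i$. The image is closed under initial segments since $X_r$ is closed under restriction to levels of $\mathrm{lev}(X)$, and it is leafless since $X_r$ is. Effectivity and boundedness hold since $Z\oplus X$ lists the finite set of nodes of $X_r$ at level $a_i$.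

If $t$ is a successor of $s\in X_r$, $|s|=a_i$, let $t^+$ be the unique node of $X_r$ at level $a_{i+1}$ above $t$. The map $t\mapsto\widetilde{t^+}$ is a bijection from the successors of $s$ to the immediate successors of $\tilde s$ in $\tilde X_r$. A node of $X_r$ extending $t$ has level at least $a_{i+1}$, and its restriction to $a_{i+1}$ is a node of $X_r$ above $t$, hence equals $t^+$. So a node of $X_r$ extends $t$ iff it extends $t^+$, and conditions (i)–(iv) for a subset of $X_r$ relative to $T_{c(r)}$ translate into the same conditions for its image relative to $\tilde X_r$. $\square$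

In the example of Section 1, $\tilde s=(s(0),s(2),\dots)$ and $\tilde S=2^{<\omega}$.

Applying $\mathsf P(m)$ or $\mathsf{CA}(m)$ to the trees $\tilde X_r$ with oracle $Y$ and translating back, we get:

(1) *If $Z\oplus X\le_TY$, $C\not\le_TY$, and $\mathcal S_m(X)$ is finitely colored ($Y$-computably, for $\mathsf{CA}(m)$), there is a level-homogeneous $X'\in\mathcal S_\omega(X)$ with $C\not\le_TY\oplus X'$.*

(HL) applies to families in the same way. Enumerating an infinite $A\le_TY$ increasingly, (TS) applies to colorings of $[A]^i$ and gives an infinite $H\subseteq A$ with $C\not\le_TY\oplus H$. Finally, level-homogeneity on $X'$ passes to every $X''\in\mathcal S_\omega(X')$, because $\mathcal S_m(X'')\subseteq\mathcal S_m(X')$. So we may apply such statements several times in succession without losing what was gained.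

## 5. Several trees and a computable coloring of level products

For $n=1$ a member of $\mathcal S_1(T)$ is a tuple of nodes on one level. The next lemma is Proposition 1 for several trees; pigeonhole is replaced by (HL).

**Lemma 5.** $\mathsf{CA}(1)$ holds.

*Proof.* Let $f$ be a $Z$-computable $k$-coloring of the level products $\prod_cT_c(l)$.

**Step 1: a large tuple.** We claim that there are a color $i$ and $\bar x\in\prod_cT_c(|\bar x|)$ such that for all $l\ge|\bar x|$ there are $m>l$ and sets $A_c\subseteq T_c(m)$ such that every node of $T_c(l)$ extending $x_c$ has an extension in $A_c$ (for all $c$), and $f=i$ on $\prod_cA_c$. Call this "success at $l$ for $(\bar x,i)$".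

Otherwise pick for every $\bar x,i$ a level $l(\bar x,i)\ge|\bar x|$ at which success fails. If $l'>l$, sets witnessing success at $l'$ also witness success at $l$, since every node of $T_c(l)$ above $x_c$ extends to a node of $T_c(l')$. Let $l_0=0$, and choose $l_{j+1}>l_j$ exceeding all $l(\bar x,i)$ with $\bar x\in\prod_cT_c(l_j)$, $i<k$. Apply (HL) to the trees $T'_c=\bigcup_jT_c(l_j)$, where $T_c(l_j)$ is the $j$-th level. The monochromatic strong subtrees, of color $i$ say, have a root tuple $\bar x\in\prod_cT_c(l_{j_0})$ and second levels $A_c\subseteq T_c(l_{j_1})$, $j_1>j_0$, where every node of $T_c(l_{j_0+1})$ above $x_c$ has an extension in $A_c$. Put $l=l(\bar x,i)$. Then $l_{j_0}\le l<l_{j_0+1}\le l_{j_1}$, and every node of $T_c(l)$ above $x_c$ extends to $T_c(l_{j_0+1})$ and from there into $A_c$. So success holds at $l(\bar x,i)$, with $m=l_{j_1}$: a contradiction.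

**Step 2: the search.** Fix $i,\bar x$ as in Step 1. For $l=|\bar x|$ search for $m$ and $A_c$, and pick a root in each $A_c$ above $x_c$. If the last level chosen is $m$, search for the sets $A_c$ for $l=m+1$, and pick above each successor of each chosen node at level $m$ one element of $A_c$. All level products of the resulting $S$ have color $i$, and $S\le_TZ$. $\square$

## 6. Stems and reservoirs for $n=1$, and a stem that cannot grow

Let now $n=1$ and let $f$ be arbitrary. The natural attempt builds $S$ level by level. At each moment we have a *stem*, that is, a finite tuple $F\in\mathcal S_h(T)$ all of whose level products are $f$-monochromatic, and a *reservoir* $S\in\mathcal S_\omega(T)$ with $S|h=F$ and $S\le_TY$, where $Z\le_TY$ and $C\not\le_TY$. To defeat a functional $\Phi_\iota$ we avoid asking about $f$, which is too complicated, and ask about all colorings at once. For $x\in\omega$ and $v\in\{0,1\}$: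

*is it true that for every $k$-coloring $\varphi$ of the level products of $S$ above $F$ there is a finite $\rho$ such that $F\cup\rho\in\mathcal S_{h+r}(S)$ for some $r\geq 0$, with first $h$ levels $F$, such that $\varphi$ is constant on each level product of $\rho$ and $\Phi_\iota^{Z\oplus(F\cup\rho)}(x)=v$?*

By compactness this is a $\Sigma^0_1(Y)$ question. If the answer is yes for some $x$ and $v=1-C(x)$, use it for $\varphi=f$: we get a new stem $F\cup\rho$, and by keeping only long nodes of the reservoir beyond it, we preserve a wrong value. If not, then for some $x$ the answer for $v=C(x)$ is no, since otherwise $C\le_TY$. The colorings $\varphi$ witnessing "no" are the paths of a $Y$-computable, $Y$-computably bounded tree, so by (B) one of them satisfies $C\not\le_TY\oplus\varphi$. This $\varphi$ may be treated as computable.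

Let $\Lambda_c$ be the set of successors of the top nodes of $F_c$, or $\{\emptyset\}$ if $h=0$. Apply $\mathsf{CA}(1)$ to the family of the trees of nodes of $S_c$ beyond $F_c$ and above $t$, for $c<d$, $t\in\Lambda_c$, coloring a tuple $V$ by the vector of the $\varphi$-colors of $(V_{c,q_c})_c$, $\bar q\in\prod_c\Lambda_c$. We get a subfamily $X'$ such that $\varphi$ on the level product of $(X'_{c,q_c})_c$ at level $a$ is constant, with value $\kappa(\bar q,a)$; since there are only finitely many functions $\kappa(\cdot,a)$, we may thin out the levels so that $\kappa(\bar q,a)=\kappa(\bar q)$ for all levels that remain.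

If $h=0$, there is only one $\bar q$, every $\rho$ inside $X'$ is $\varphi$-level-homogeneous, and so no $G$ inside $X'$ has $\Phi_\iota^{Z\oplus G}(x)=C(x)$. If $h\ge1$, this is where it stops: $\prod_c\Lambda_c$ has several elements in general, and *if $\kappa$ is not constant, then no nonempty $\rho$ inside $X'$ above $F$ is $\varphi$-level-homogeneous*, because its first level has nodes above every $t\in\Lambda_c$. The negative answer concerns only $\varphi$-level-homogeneous $\rho$, and it tells us nothing.

This is not a weakness of the argument alone. In the example $f(\sigma)=\sigma(0)$ on $2^{<\omega}$ the stem $\{\emptyset\}$ is perfectly legal, and no level-homogeneous strong subtree extends it. Some stems are dead, and we cannot recognize them.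

The way past this point is to *use* dead stems. Suppose every attempt leads to a dead end. Restart above the successors of a dead stem, reach another dead stem, restart again, and so on, in such an organized way that the places where we restart form trees $\mathbb T_0,\dots,\mathbb T_{d-1}$. At stage $j$ ask one question about all dead stems found so far. The obstruction $\kappa$ then becomes a coloring $\kappa_j$ of the level product $\prod_c\mathbb T_c(j)$. If its number of colors is bounded independently of $j$, (HL) applies to the trees $\mathbb T_c$ themselves and gives one dead stem above whose successors $\kappa_j$ is constant. For that stem the attempt succeeds, so it was not dead.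

For $n\ge2$ there is a second difficulty: a member of $\mathcal S_n$ may have some levels in $\rho$ and the others in the reservoir. There the colorings "for all $\varphi$" must also contain guesses about the future, and these guesses must be made coherent by a separate compactness argument (Section 10).

## 7. Conditions and dead conditions

Fix $n\ge1$ and assume $\mathsf P(m)$ for all $1\le m<n$. Fix $k,d,C,Z,T=(T_c)_{c<d}$ as in Theorem 2 and an arbitrary $f:\mathcal S_n(T)\to k$. One argument is run in two versions:

- **Version A:** assume additionally $\mathsf{CA}(n)$.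
- **Version B:** $n\ge2$, no additional assumption.

For $S\in\mathcal S_\omega(T)$ and $h\in\omega$ define:

- $H_A(S,h)$: $f(U)=f(U')$ for all $U,U'\in\mathcal S_n(S)$ with the same level set whose minimum is among the first $h$ levels of $S$.
- $H_B(S,h)$: for all $U_0,U_0'\in\mathcal S_{n-1}(S)$ with the same level set whose minimum is among the first $h$ levels of $S$, for all but finitely many levels $a$ of $S$: $f(U)=f(U')$ for all $U,U'\in\mathcal S_n(S)$ with top level $a$, $U|(n-1)=U_0$, $U'|(n-1)=U_0'$.

Let $H$ be $H_A$ or $H_B$ according to the version. If $H_A(G,h)$ holds for all $h$, then $G$ is level-homogeneous. $H_B$ is a weaker, limiting form, which will suffice when $f$ is computable (Section 13). $H(S,0)$ is vacuous, $H(S,h')$ implies $H(S,h)$ for $h\le h'$, and $H(S,h)$ implies $H(S',h)$ whenever $S'\in\mathcal S_\omega(S)$ and $S'|h=S|h$: members of $\mathcal S_n(S')$ are members of $\mathcal S_n(S)$, the first $h$ levels agree, and levels of $S'$ are levels of $S$.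

**Definition (conditions).** A *condition* is $(S,h,Y)$ with $S\in\mathcal S_\omega(T)$, $Z\oplus S\le_TY$, $C\not\le_TY$, and $H(S,h)$. It is *extended* by $(S',h',Y')$ if $S'\subseteq S$, $h'\ge h$, $S'|h=S|h$ and $Y\le_TY'$. The condition is *$\iota$-decided* if $\Phi_\iota^{Z\oplus G}\ne C$ for every $G\in\mathcal S_\omega(S)$ with $G|h=S|h$.

Extension is transitive. An extension of an $\iota$-decided condition is $\iota$-decided. Also, if $(S,h,Y)$ is a condition, $S'\in\mathcal S_\omega(S)$, $S'|h=S|h$, $Y\oplus S'\le_TY'$ and $C\not\le_TY'$, then $(S',h,Y')$ is a condition extending it. Since $H(T,0)$ is vacuous and $T\le_TZ$, $(T,0,Z)$ is a condition.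

**Definition (dead).** A condition is *dead* if either it has no extension with larger $h$ (reason "height"), or for some $\iota$ it has no $\iota$-decided extension (reason $\iota$). For each dead condition considered we fix one reason. An extension with the *same* $h$ of a dead condition is dead for the same reason, by transitivity.

For example, with $n=d=1$, $T=2^{<\omega}$, $f(\sigma)=\sigma(0)$, Version A, the triple $(T,1,Z)$ is a condition, because $\emptyset$ is the only node at level $0$; and it is dead for reason "height", because any second level above $\emptyset$ contains both colors.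

**Lemma 6.** If some condition has no dead extension, there is $G\in\mathcal S_\omega(T)$ with $C\not\le_TZ\oplus G$ and $H(G,h)$ for all $h$.

*Proof.* Below such a condition no condition is dead, so we can alternately increase $h$ and decide functionals. We get a descending sequence $(S_i,h_i,Y_i)$ with $h_i\to\infty$ whose $(i+1)$-st member is $i$-decided. Let $G=\bigcup_iS_i|h_i$. Since $S_{i+1}|h_i=S_i|h_i$, these pieces cohere, so $G\in\mathcal S_\omega(T)$ and $G|h_i=S_i|h_i$. Also $G\subseteq S_i$, as $S_{i'}\subseteq S_i$ for $i'\ge i$. Hence $\Phi_i^{Z\oplus G}\ne C$ for all $i$, and $H(S_i,h_i)$ gives $H(G,h_i)$. $\square$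

**Proposition 7.** Some condition has no dead extension.

Sections 8–12 prove this. Throughout them we *assume for contradiction that every condition has a dead extension.*

## 8. Growing a tree out of dead conditions

**Step 1: the stages.** The aim is to keep at stage $j$ finitely many disjoint reservoirs in each coordinate, and to put a new dead condition inside some of them. For each $j$ we define finite nonempty sets $E^j_c$ ($c<d$), a set $Y^j\ge_TZ$ with $C\not\le_TY^j$, and a $Y^j$-computable family $X^j=(X^j_{c,q})_{c<d,\,q\in E^j_c}$ with $X^j_{c,q}\subseteq T_c$ and level set $A^j$, such that for fixed $c$ the roots of the $X^j_{c,q}$, $q\in E^j_c$, are distinct. As the roots have equal length they are incomparable, so for fixed $c$ the trees $X^j_{c,q}$ are disjoint.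

*Stage $0$.* Each $E^0_c$ is a singleton, $X^0_{c,\cdot}=T_c$, $Y^0=Z$.

*Stage $j\to j+1$.* Given $\bar p^j\in\prod_cE^j_c$ (chosen in Step 2), the triple $((X^j_{c,p^j_c})_c,0,Y^j)$ is a condition. Let $(S^j,h_j,Y^{j+1})$ be a dead extension of it. Let $F^j=S^j|h_j$, and let $A^{j+1}$ be $\mathrm{lev}(S^j)$ without its first $h_j$ elements. Let $\Lambda^j_c$ be the set of successors of the nodes in the top level of $F^j_c$, with $\Lambda^j_c=\{\emptyset\}$ if $h_j=0$. In $E^{j+1}_c$ the element $p^j_c$ is replaced by its children, one for each $t\in\Lambda^j_c$. Formally the children are pairs $(p^j_c,t)$; we denote the child simply by $t$. Put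
$$X^{j+1}_{c,t}=\{s\in S^j_c:\ s\supseteq t,\ |s|\in A^{j+1}\}.$$
Every other $q\in E^j_c$ gets exactly one child, whose tree is a $Y^{j+1}$-computable strong subtree of $X^j_{c,q}$ with level set $A^{j+1}\subseteq A^j$; it exists by Lemma 3.

The new trees are strong subtrees with level set $A^{j+1}$: above $t$ there is exactly one node of $S^j_c$ at level $\min A^{j+1}$. Roots stay distinct, since children of $p^j_c$ lie above different $t$, and children of different $q$ lie above different old roots.

Thus we obtain leafless, finitely branching, rooted trees $\mathbb T_c$ with $\mathbb T_c(j)=E^j_c$, and $X^{j'}_{c,q'}\subseteq X^j_{c,q}$ whenever $q'\in E^{j'}_c$ extends $q\in E^j_c$ in $\mathbb T_c$.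

**Step 2: which tuple is treated.** Every tuple on certain levels must get its own dead condition somewhere above it. Let $l_0=0$ and $l_{i+1}=l_i+|\prod_c\mathbb T_c(l_i)|>l_i$. During the stages $l_i\le j<l_{i+1}$ list the $\bar x\in\prod_c\mathbb T_c(l_i)$, and at the stage of $\bar x$ let $\bar p^j\in\prod_cE^j_c$ be any tuple extending $\bar x$ componentwise in the $\mathbb T_c$. So:

(2) for every $i$ and $\bar x\in\prod_c\mathbb T_c(l_i)$ there is $s\in[l_i,l_{i+1})$ with $\bar p^s$ extending $\bar x$.

**Step 3: returning to an old dead condition.** At stage $j$ an old stem $F^s$ can be continued in the current reservoirs as soon as we say which reservoir to use above each successor. For $s<j$, a *selection* $\lambda$ from $s$ to $j$ assigns to each $c$ and each $t\in\Lambda^s_c\subseteq\mathbb T_c(s+1)$ some $\lambda_c(t)\in E^j_c$ extending $t$ in $\mathbb T_c$. For $X'\in\mathcal S_\omega(X^j)$ put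
$$S[s,\lambda,X']_c=F^s_c\cup\bigcup_{t\in\Lambda^s_c}X'_{c,\lambda_c(t)}.$$
For instance, let $d=1$, $T=2^{<\omega}$, $F^0=\{\emptyset\}$, so $E^1=\{\langle0\rangle,\langle1\rangle\}$. If at stage $1$ the stem $F^1$ is a single node above $\langle0\rangle$, then $E^2$ has two elements above $\langle0\rangle$ and one above $\langle1\rangle$, and there are two selections from $0$ to $2$.

Since $X'_{c,\lambda_c(t)}\subseteq X^{s+1}_{c,t}\subseteq S^s_c$, and exactly one node of $X'_{c,\lambda_c(t)}$ (its root) is at level $\min\mathrm{lev}(X')$, we have $S[s,\lambda,X']\in\mathcal S_\omega(S^s)$; its first $h_s$ levels are $F^s$ and its remaining levels are those of $X'$. Since $Y^{s+1}\le_TY^j$, we conclude that if $Y^j\oplus X'\le_TY'$ and $C\not\le_TY'$, then: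

(3) $(S[s,\lambda,X'],h_s,Y')$ is a condition extending $(S^s,h_s,Y^{s+1})$, and it is dead for the same reason.

## 9. One question about all dead conditions at once

Fix $j\ge1$ and write $X,Y,E_c,A=\{a_0<a_1<\cdots\}$ for $X^j,Y^j,E^j_c,A^j$. Let
$$\mathcal O_m=\bigcup_{\bar q\in\prod_cE_c}\mathcal S_m(X_{0,q_0},\dots,X_{d-1,q_{d-1}}).$$
By disjointness, for $U\in\mathcal O_m$ the corresponding $\bar q$ is unique; we denote it by $\bar q(U)$. Let $\mathcal O^N_m$ be the set of $U\in\mathcal O_m$ with levels in $\{a_0,\dots,a_{N-1}\}$, and $\hat{\mathcal O}^N_m$ the set of $U\in\mathcal O_m$ with top level $a_N$. For $1\le m<n$ let $K_m=k^{\ell_{n-m}}$, the set of $\ell_{n-m}$-tuples of colors, with $\ell_{n-m}$ from (TS).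

**Definition (guesses and candidates).**

- An *$N$-guess* is $\gamma=(\varphi,g_1,\dots,g_{n-1})$ with $g_m:\hat{\mathcal O}^N_{m+1}\to K_m$ and $\varphi:\mathcal O^N_n\to k$. In Version B there is no $\varphi$, and every clause about $\varphi$ below is omitted.
- An *$N$-candidate* is $(s,\lambda,\rho,e)$ where $s<j$, $\lambda$ is a selection from $s$ to $j$, and for some $r\ge0$, $F^s\cup\rho\cup e\in\mathcal S_{h_s+r+1}(S[s,\lambda,X])$, with $F^s$ the first $h_s$ levels, $\rho$ the next $r$ levels, and $e$ the last level, at $a_N$.
- It is *$\gamma$-good* if (G1) $\varphi(U)=\varphi(U')$ for all $U,U'\in\mathcal O_n$ contained in $\rho$ with the same level set; and (G2) for $1\le m<n$, $g_m(W)=g_m(W')$ for all $W,W'\in\mathcal O_{m+1}$ contained in $\rho\cup e$ with top level $a_N$ and the same level set.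
- It is *$(x,v)$-good* if either the reason of $(S^s,h_s,Y^{s+1})$ is "height" and $r\ge1$, or the reason is $\iota$ and $\Phi_\iota^{Z\oplus(F^s\cup\rho)}(x)=v$ in fewer than $a_N$ steps.

Here $\varphi$ plays the role of $f$ on the part of the reservoirs below $a_N$. The value $g_m(W)$ is a guess at the list of colors that $f$ shows on those $U$ which have $m$ levels below $a_N$, equal to those of $W$, and which then continue above the top nodes of $W$. For $n=1$ a guess is just $\varphi$. For $n=2$, $d=1$, $X=2^{<\omega}$ with $E_0$ a singleton, and $N=1$, the set $\hat{\mathcal O}^1_2$ has the single element $W=\{\emptyset,\langle0\rangle,\langle1\rangle\}$, and $g_1(W)$ is a list of $\ell_1$ colors for the strong subtrees $\{\emptyset,v_0,v_1\}$ with $v_0\supseteq\langle0\rangle$ and $v_1\supseteq\langle1\rangle$.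

Let $Q(x,v)$ be the statement: *there is $N$ such that for every $N$-guess $\gamma$ some $N$-candidate is $\gamma$-good and $(x,v)$-good.* For given $N$ there are only finitely many guesses and candidates, listed by $Y$ uniformly in $N$, and goodness is $Y$-decidable; the stems $F^s$, the reasons for $s<j$, and $\mathbb T_c$ up to level $j$ are finite information. So $Q$ is $\Sigma^0_1(Y)$.

**Lemma 8.** $Q(x,1-C(x))$ fails for all $x$.

*Proof.* Suppose it holds, with $N$. We produce a *true* guess and use the candidate it yields to extend a dead condition in a forbidden way.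

**Step 1: the true guess.** For each node $w$ of $X$ at level $a_N$, say $w\in X_{c,q}$, let $X_w=\{s\in X_{c,q}:s\supseteq w\}$, and let $X^+=(X_w)_w$. This is a family with level set $\{a_N,a_{N+1},\dots\}$. For $1\le m<n$, $W\in\hat{\mathcal O}^N_{m+1}$ and $V\in\mathcal S_{n-m}(X^+)$ let
$$W\star V=(W|m)\cup\bigcup_{w\in\mathrm{top}(W)}V_w.$$
Since $\mathrm{top}(W)$ has exactly one node $w$ above each successor of each leaf of $W|m$, and $V_w$ has exactly one root, which extends $w$, we have $W\star V\in\mathcal S_n(T)$.

Apply $\mathsf P(n-m)$, in the form (1), successively for $m=1,\dots,n-1$ to the colorings $V\mapsto(f(W\star V))_{W\in\hat{\mathcal O}^N_{m+1}}$. This gives a member of $\mathcal S_\omega(X^+)$ on which $f(W\star V)=c_m(W,\mathrm{lev}(V))$ for all $m$. Then apply (TS) successively to the colorings $B\mapsto(c_m(W,B))_{W\in\hat{\mathcal O}^N_{m+1}}$ of the $(n-m)$-sets $B$ of levels, and thin to the resulting set of levels by Lemma 3. We get $X''=(X''_w)_w\in\mathcal S_\omega(X^+)$ and $Y''\ge_TY\oplus X''$ with $C\not\le_TY''$, such that for each $m$ the functions $c_m(\cdot,B)$, $B\in[\mathrm{lev}(X'')]^{n-m}$,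 all occur in a list $\eta^m_1,\dots,\eta^m_{\ell_{n-m}}$ (repetitions allowed) of functions $\hat{\mathcal O}^N_{m+1}\to k$. Put
$$g_m(W)=(\eta^m_1(W),\dots,\eta^m_{\ell_{n-m}}(W)),\qquad\varphi=f\upharpoonright\mathcal O^N_n.$$
This is an $N$-guess $\gamma$. Let $(s,\lambda,\rho,e)$ be a $\gamma$-good and $(x,1-C(x))$-good $N$-candidate, with $r$ as in the definition.

**Step 2: the new condition.** Put
$$S'=F^s\cup\rho\cup\bigcup_{w\in e}X''_w,\qquad h'=h_s+r.$$
Since $e$ has exactly one node above each successor of each top node of $F^s\cup\rho$ (one node per coordinate if $h_s+r=0$), $S'\in\mathcal S_\omega(S^s)$. Moreover $S'|h_s=F^s$ and $S'|h'=F^s\cup\rho$.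

**Step 3: $U,U'$ that start in $\rho$ and leave it.** To prepare for $H(S',h')$, let $U,U'\in\mathcal S_n(S')$ have the same level set, with minimum in $\mathrm{lev}(\rho)$, let $m\ge1$ be the number of levels of $U$ in $\mathrm{lev}(\rho)$, and suppose $m<n$. The claim is $f(U)=f(U')$.

The remaining $n-m$ levels of $U$ are in $\mathrm{lev}(X'')$. In each coordinate all of $U$ extends one root in $\rho$, so $U$ lies in one $X_{c,q}$. For every leaf $u$ of $U|m$ and every successor $t$ of $u$, the node of $U$ at the next level above $t$ lies in $X''_w$ for a unique $w\in e$. That node extends both $w$ and $t$, and $|t|\le a_N=|w|$, so $w\supseteq t$. Let $W$ be $U|m$ together with all these $w$. There is exactly one of them above each $t$, so $W\in\mathcal O_{m+1}$; also $W\subseteq\rho\cup e$, and $W$ has top level $a_N$.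

For $w\in\mathrm{top}(W)$ let $V_w$ be the set of nodes of $U$ extending $w$. If $w\supseteq t$ as above, these are the nodes of $U$ above $t$, so $V_w$ has exactly one node at its first level, and it is a strong subtree inside $X''_w$ whose level set $B$ is the set of the last $n-m$ levels of $U$. For the other $w$ let $V_w\subseteq X''_w$ be any strong subtree with level set $B$ (Lemma 3). Then $V\in\mathcal S_{n-m}(X'')$ and $U=W\star V$, so $f(U)=c_m(W,B)$. Likewise $f(U')=c_m(W',B)$ with $\mathrm{lev}(W')=\mathrm{lev}(W)$ and $W'\subseteq\rho\cup e$. By (G2), $g_m(W)=g_m(W')$; that is, $\eta^m_p(W)=\eta^m_p(W')$ for all $p$. As $c_m(\cdot,B)$ is some $\eta^m_p$, we get $f(U)=f(U')$.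

**Step 4: $H(S',h')$ holds.** In Version A let $U,U'\in\mathcal S_n(S')$ have the same level set with minimum among the first $h'$ levels. If the minimum is in $\mathrm{lev}(F^s)$, use $H_A(S^s,h_s)$. If it is in $\mathrm{lev}(\rho)$ and not all levels are in $\mathrm{lev}(\rho)$, use Step 3. If all levels are in $\mathrm{lev}(\rho)$, then $U,U'\in\mathcal O_n$ are contained in $\rho$ and $f(U)=\varphi(U)=\varphi(U')=f(U')$ by (G1).

In Version B let $U_0,U_0'\in\mathcal S_{n-1}(S')$ have the same level set with minimum among the first $h'$ levels. If the minimum is in $\mathrm{lev}(F^s)$, use $H_B(S^s,h_s)$: all but finitely many levels of $S^s$ are as required, hence all but finitely many levels of $S'$. If it is in $\mathrm{lev}(\rho)$, then for any top level $a\in\mathrm{lev}(X'')$ above $U_0,U_0'$ the number $m$ of Step 3 is between $1$ and $n-1$, and Step 3 applies. All but finitely many levels of $S'$ are of this kind.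

**Step 5: the contradiction.** So $(S',h',Y'')$ is a condition extending $(S^s,h_s,Y^{s+1})$. If the reason of the latter is "height", then $r\ge1$ and $h'>h_s$: a contradiction. If it is $\iota$, take any $G\in\mathcal S_\omega(S')$ with $G|h'=S'|h'=F^s\cup\rho$. All other nodes of $G$ have length at least $a_N$, so $G$ agrees with $F^s\cup\rho$ on nodes of length $<a_N$, and the computation in the definition of $(x,1-C(x))$-good is unchanged: $\Phi_\iota^{Z\oplus G}(x)=1-C(x)$. So the extension is $\iota$-decided: a contradiction. $\square$

If $Q(x,C(x))$ held for all $x$, then by Lemma 8 $C(x)$ would be the unique $v\in\{0,1\}$ with $Q(x,v)$. As $Q$ is $\Sigma^0_1(Y)$, this would give $C\le_TY$, which is false. **So fix $x$ with $\neg Q(x,C(x))$.** Call an $N$-guess $\gamma$ a *counterexample* (an *$N$-counterexample*) if no $N$-candidate is both $\gamma$-good and $(x,C(x))$-good. Counterexamples exist for every $N$, and being one is $Y$-decidable.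

## 10. Making the counterexamples cohere

For each $N$ we have a counterexample, but the functions $g_m$ live on $\hat{\mathcal O}^N_{m+1}$, which changes with $N$. We want one infinite object: a single $R\in\mathcal S_\omega(X)$ along which the value $g_m(W)$ depends only on $W|m$. It then becomes a coloring $\chi_m$ of height-$m$ objects, to which $\mathsf P(m)$ applies.

**Lemma 9 (pull-back).** Let $N<N'$, and let $\pi$ map each node $w$ of $X$ at level $a_N$ to a node $\pi(w)\supseteq w$ of $X$ (in the same $X_{c,q}$) at level $a_{N'}$. For $W\in\hat{\mathcal O}^N_{m+1}$ let $W^\pi\in\hat{\mathcal O}^{N'}_{m+1}$ be $W$ with its top nodes replaced by their $\pi$-images, and for an $N'$-guess $\gamma'=(\varphi',g')$ let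
$$\pi^*\gamma'=\bigl(\varphi'\upharpoonright\mathcal O^N_n,\ (W\mapsto g'_m(W^\pi))_{1\le m<n}\bigr).$$
If $\gamma'$ is an $N'$-counterexample, then $\pi^*\gamma'$ is an $N$-counterexample.

*Proof.* We show that if an $N$-candidate $(s,\lambda,\rho,e)$ is $\pi^*\gamma'$-good and $(x,v)$-good, then $(s,\lambda,\rho,\pi(e))$ is an $N'$-candidate which is $\gamma'$-good and $(x,v)$-good. It is an $N'$-candidate, because top nodes are replaced by extensions in the same $X_{c,q}$. It is $(x,v)$-good because $F^s$, $\rho$, $r$ are unchanged and $a_N<a_{N'}$. (G1) holds since any $U\in\mathcal O_n$ contained in $\rho$ is in $\mathcal O^N_n$. For (G2), let $W\in\mathcal O_{m+1}$ be contained in $\rho\cup\pi(e)$ with top level $a_{N'}$. Let $W_0$ be $W$ with each top node $\pi(w)$, $w\in e$, replaced by $w$ ($\pi$ is injective). If $\pi(w)$ extends a successor $t$ of a leaf of $W|m\subseteq\rho$, then $|t|\le a_N=|w|$, so $w\supseteq t$. Hence $W_0\in\hat{\mathcal O}^N_{m+1}$, $W_0\subseteq\rho\cup e$ and $W=W_0^\pi$. If $W'$ is another such tuple with the same level set, then $W_0,W_0'$ have the same level set, and $g'_m(W)=g'_m(W_0^\pi)=g'_m(W_0'^{\,\pi})=g'_m(W')$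 by (G2) for $\pi^*\gamma'$. $\square$

**Definition (sections and blocks).** Let $\mathcal X_i$ be the set of all nodes of $X$ at level $a_i$. For $L<L'$, a *section* $\zeta:L\to L'$ assigns to each $w\in\mathcal X_L$ some $\zeta(w)\in\mathcal X_{L'}$ extending $w$. A *block* $L\to L'$ is $(b,y,\varepsilon)$ with $L\le b<L'$, with $y(w)\in\mathcal X_b$ extending $w$ for each $w\in\mathcal X_L$, and with $\varepsilon(z)\in\mathcal X_{L'}$ extending $z$ for each successor $z$ of each $y(w)$. A section $\zeta$ is *compatible* with the block if each $\zeta(w)$ is $\varepsilon(z)$ for some successor $z$ of $y(w)$.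

For example, if $X$ is the single tree $2^{<\omega}$ and $L=0$, a section $0\to L'$ is one string of length $L'$, and a block consists of a string $y$ with $|y|<L'$ and two strings of length $L'$ above $y^\frown0$ and $y^\frown1$. If the strings of length $L'$ are colored with $M<2^{L'}$ colors, two of them have the same color; with $y$ their longest common initial segment, we have a block on whose compatible sections the coloring is constant. The general case needs (HL).

**Lemma 10 (blocks).** For all $L,M$ there is $L'>L$ such that for every coloring $\theta$ of the sections $L\to L'$ with $M$ colors there is a block $L\to L'$ such that $\theta$ is constant on the compatible sections.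

*Proof.* Otherwise choose a bad $\theta_{L'}$ for each $L'>L$. Let $X_w$ be the set of nodes of $X$ extending $w$. A section $L\to L'$ is an element of the product, over $w\in\mathcal X_L$, of the levels $a_{L'}$ of $X_w$. So the $\theta_{L'}$ color the level products of the family $(X_w)_{w\in\mathcal X_L}$, with an arbitrary color for the single element at level $a_L$. (HL) gives monochromatic strong subtrees. Let $b<L'$ be the indices of their first two levels, so $b\ge L$; let $y(w)$ be the root of the $w$-th subtree, and for each successor $z$ of $y(w)$ let $\varepsilon(z)$ be its second-level node above $z$. This is a block $L\to L'$. Compatible sections are elements of the product of the second levels, so $\theta_{L'}$ is constant on them: a contradiction. $\square$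

Let $L_0=0$, and let $L_{i+1}$ be the least $L'$ as in Lemma 10 for $L=L_i$ and
$$M_i=\prod_{m=1}^{n-1}|K_m|^{|\hat{\mathcal O}^{L_i}_{m+1}|}.$$
The property required of $L'$ is a finite, $Y$-decidable one, so the sequence $(L_i)$ is $Y$-computable.

**Definition (the tree $\mathcal T$).** For $r\ge1$, $\mathcal T_r$ is the set of $(R,\chi,\varphi)$ where

- $R\in\mathcal S_r(X)$ has levels $a_{b_0}<\dots<a_{b_{r-1}}$ with $L_i\le b_i<L_{i+1}$;
- $\chi=(\chi_m)_{1\le m<n}$ with $\chi_m:\{U\in\mathcal O_m:U\subseteq R\}\to K_m$, and $\varphi:\{U\in\mathcal O_n:U\subseteq R\}\to k$;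
- there are an $L_r$-counterexample $\gamma=(\varphi^\gamma,g)$ and $e\subseteq\mathcal X_{L_r}$ with $R\cup e\in\mathcal S_{r+1}(X)$ (top level $e$), with $\varphi^\gamma=\varphi$ on $\{U\in\mathcal O_n:U\subseteq R\}$, and with $g_m(W)=\chi_m(W|m)$ for all $1\le m<n$ and all $W\in\mathcal O_{m+1}$, $W\subseteq R\cup e$, with top level $a_{L_r}$.

Here $\mathcal S_r(X)$ refers to the whole family $X$, so $R$ has one strong subtree in *every* $X_{c,q}$.

**Lemma 11.** $\mathcal T_r\ne\emptyset$ for all $r\ge1$.

*Proof.* **Step 1: going down.** We erase, block by block, the dependence of $g_m$ on the top nodes. Take an $L_r$-counterexample $\gamma=(\varphi^\gamma,g)$ and let $\theta^r_m=g_m$. Given $\theta^{i+1}_m:\hat{\mathcal O}^{L_{i+1}}_{m+1}\to K_m$ for $1\le m<n$, color the sections $\zeta:L_i\to L_{i+1}$ by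
$$\bigl(\theta^{i+1}_m(W^\zeta)\bigr)_{1\le m<n,\ W\in\hat{\mathcal O}^{L_i}_{m+1}},$$
where $W^\zeta$ is defined as $W^\pi$ above. These are at most $M_i$ colors, so there is a block $(b_i,y_i,\varepsilon_i):L_i\to L_{i+1}$ on whose compatible sections the color is constant. Let $\theta^i_m(W)$ be the constant value of $\theta^{i+1}_m(W^\zeta)$. Do this for $i=r-1,\dots,0$.

**Step 2: going up.** We assemble $R$ from the blocks. Let $P_0=\mathcal X_0$, the set of roots, and
$$P_{i+1}=\{\varepsilon_i(z):z\text{ a successor of }y_i(w),\ w\in P_i\}\subseteq\mathcal X_{L_{i+1}}.$$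
Let $R$ have the levels $\{y_i(w):w\in P_i\}$, $i<r$, and let $e=P_r$. The only element of $P_{i+1}$ above a successor $z$ of $y_i(w)$, $w\in P_i$, is $\varepsilon_i(z)$: if $\varepsilon_i(z')\supseteq z$, then $z,z'$ have equal length and are both initial segments of $\varepsilon_i(z')$, so $z=z'$. Hence, for $i+1<r$, the only node of $R$ at level $a_{b_{i+1}}$ above $z$ is $y_{i+1}(\varepsilon_i(z))$, since any such node is $y_{i+1}(w')$ with $w'\in P_{i+1}$, and $|w'|\ge|z|$ gives $w'\supseteq z$. Every node of a later level extends one of the level before, and there is one root $y_0(w)$ in each $X_{c,q}$. So $R\cup e\in\mathcal S_{r+1}(X)$.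

**Step 3: the colorings.** For $U_0\in\mathcal O_m$, $U_0\subseteq R$, with top level $a_{b_i}$, let
$$\chi_m(U_0)=\theta^{i+1}_m\bigl(U_0\cup\{\varepsilon_i(z):z\text{ a successor of a leaf of }U_0\}\bigr),$$
and let $\varphi$ be the restriction of $\varphi^\gamma$. It remains to check $g_m(W)=\chi_m(W|m)$.

Let $W\subseteq R\cup e$, $W\in\mathcal O_{m+1}$, have top level $a_{L_r}$, and let $U_0=W|m$ have top level $a_{b_i}$. For $i<l\le r$ let $W_l$ be $U_0$ together with the ancestors at level $a_{L_l}$ of the top nodes of $W$. Since $L_l>b_i$, distinct top nodes have distinct ancestors there, above distinct successors of leaves of $U_0$, so $W_l\in\hat{\mathcal O}^{L_l}_{m+1}$. These ancestors lie in $P_l$, because the top nodes are in $P_r$ and each element of $P_{l'+1}$ extends an element of $P_{l'}$.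

Let $i<l<r$ and $w\in\mathrm{top}(W_l)\subseteq P_l$. The top node of $W_{l+1}$ above $w$ is in $P_{l+1}$, so it is $\varepsilon_l(z)$ for a successor $z$ of some $y_l(w')$, $w'\in P_l$. It extends $w$ and $w'$, which have the same length, so $w'=w$. Hence $W_{l+1}=(W_l)^\zeta$ for a section $\zeta$ compatible with the block $(b_l,y_l,\varepsilon_l)$, where on $\mathcal X_{L_l}\setminus\mathrm{top}(W_l)$ compatible values are chosen arbitrarily. So $\theta^{l+1}_m(W_{l+1})=\theta^l_m(W_l)$. Also $W_{i+1}=U_0\cup\{\varepsilon_i(z):z\text{ a successor of a leaf of }U_0\}$, because its top nodes are elements of $P_{i+1}$ above these $z$. Therefore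
$$g_m(W)=\theta^r_m(W_r)=\theta^{i+1}_m(W_{i+1})=\chi_m(U_0).$$
So $(R,\chi,\varphi)\in\mathcal T_r$. $\square$

**Lemma 12.** If $(R,\chi,\varphi)\in\mathcal T_r$ and $1\le r'<r$, its restriction to the first $r'$ levels of $R$ is in $\mathcal T_{r'}$.

*Proof.* Let $\gamma=(\varphi^\gamma,g)$ and $e$ witness $(R,\chi,\varphi)\in\mathcal T_r$. Let $R'=R|r'$ and let $e'$ be the set of ancestors at level $a_{L_{r'}}$ of the nodes of $R$ at level $a_{b_{r'}}$. Since $b_{r'}\ge L_{r'}>b_{r'-1}$, exactly one of them lies above each successor of each top node of $R'$, so $R'\cup e'\in\mathcal S_{r'+1}(X)$. For each $w\in\mathcal X_{L_{r'}}$ let $\pi(w)\in\mathcal X_{L_r}$ extend $w$, with $\pi(w)\in e$ if $w\in e'$; this is possible since a node of $e'$ lies below a node of $R$, which lies below a node of $e$. By Lemma 9 $\pi^*\gamma$ is an $L_{r'}$-counterexample, and its $\varphi$-part agrees with $\varphi$ on the $U\in\mathcal O_n$ inside $R'$. For $W\in\mathcal O_{m+1}$, $W\subseteq R'\cup e'$, with top level $a_{L_{r'}}$, we have $W^\pi\subseteq R\cup e$, so the value of $\pi^*\gamma$ at $W$ is $g_m(W^\pi)=\chi_m(W^\pi|m)=\chi_m(W|m)$.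 $\square$

**The infinite object.** Each $\mathcal T_r$ is finite, with a canonical index $Y$-computable from $r$. The sequences of codes of $(\tau_1,\dots,\tau_r)$ with $\tau_i\in\mathcal T_i$ and $\tau_i$ the restriction of $\tau_{i+1}$ form a $Y$-computable, $Y$-computably bounded tree, which is infinite by Lemmas 11 and 12. By (B) there are $R\in\mathcal S_\omega(X)$, $\chi_m:\{U\in\mathcal O_m:U\subseteq R\}\to K_m$ ($1\le m<n$) and $\varphi:\{U\in\mathcal O_n:U\subseteq R\}\to k$, all of whose restrictions to the first $r\ge1$ levels are in $\mathcal T_r$, such that $C\not\le_TY_1:=Y\oplus R\oplus\chi\oplus\varphi$.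

## 11. A coloring of $\prod_cE^j_c$ with a bounded number of colors

**Step 1: making $\chi$ and $\varphi$ depend on little.** For $V\in\mathcal S_m(R)$ and $\bar q\in\prod_cE_c$ let $V_{\bar q}=(V_{c,q_c})_c\in\mathcal O_m$. In Version A apply $\mathsf{CA}(n)$, with oracle $Y_1$, to the $Y_1$-computable coloring $V\mapsto(\varphi(V_{\bar q}))_{\bar q}$ of $\mathcal S_n(R)$. This is the only place where $\mathsf{CA}(n)$ is used. In both versions then apply $\mathsf P(m)$, $1\le m<n$, successively to $V\mapsto(\chi_m(V_{\bar q}))_{\bar q}$. By Lemma 3, each $U\in\mathcal O_m$ inside the resulting family is $V_{\bar q(U)}$ for some $V$ in $\mathcal S_m$ of that family with the same level set: fill in the other coordinates. So on that family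
$$\chi_m(U)=\bar\chi_m(\bar q(U),\mathrm{lev}(U)),\qquad\varphi(U)=\bar\varphi(\bar q(U),\mathrm{lev}(U))$$
for suitable functions $\bar\chi_m,\bar\varphi$.

**Step 2: short lists.** Apply (TS) to $B\mapsto(\bar\chi_m(\bar q,B))_{\bar q}$ on $m$-sets of levels ($1\le m<n$), and in Version A to $B\mapsto(\bar\varphi(\bar q,B))_{\bar q}$ on $n$-sets of levels, and thin by Lemma 3. We obtain $X'\in\mathcal S_\omega(R)$ and $Y'\ge_TY_1\oplus X'$ with $C\not\le_TY'$ such that, for $B\subseteq\mathrm{lev}(X')$, the functions $\bar\chi_m(\cdot,B)$ all occur in a list of length $\ell_m$, and the functions $\bar\varphi(\cdot,B)$ all occur in a list of length $\ell_n$ (repetitions allowed).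

**Step 3: the coloring.** Let $\kappa_j(\bar q)$ be the tuple of the values at $\bar q$ of all listed functions. So $\kappa_j:\prod_cE^j_c\to K^*$, where $K^*=\prod_{1\le m<n}K_m^{\ell_m}$ (times $k^{\ell_n}$ in Version A) is finite and *independent of $j$*, since $K_m=k^{\ell_{n-m}}$. By construction:

(4) if $\kappa_j(\bar q)=\kappa_j(\bar q')$, then $\bar\chi_m(\bar q,B)=\bar\chi_m(\bar q',B)$ for all $m$-sets $B\subseteq\mathrm{lev}(X')$, $1\le m<n$, and (Version A) $\bar\varphi(\bar q,B)=\bar\varphi(\bar q',B)$ for all $n$-sets $B\subseteq\mathrm{lev}(X')$.

**Lemma 13.** There are no $s<j$ and selection $\lambda$ from $s$ to $j$ such that $\kappa_j$ is constant on $\prod_c\{\lambda_c(t):t\in\Lambda^s_c\}$.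

*Proof.* Suppose there are. Let $S'=S[s,\lambda,X']$. By (3), $(S',h_s,Y')$ is a condition extending $(S^s,h_s,Y^{s+1})$, dead for the same reason. In this situation the attempt of Section 6 goes through.

**Step 1: everything inside $S'$ is good for some counterexample.** We show:

(5) *If $F^s\cup\rho\in\mathcal S_{h_s+r}(S')$ has first $h_s$ levels $F^s$ (where $r\ge0$, and $F^s\cup\rho$ may be empty if $h_s+r=0$), and $u\in\omega$, there are $N$ with $a_N\ge u$, an $N$-counterexample $\gamma$ and a set $e$ such that $(s,\lambda,\rho,e)$ is a $\gamma$-good $N$-candidate.*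

Choose $r^*\ge1$ with $\rho\subseteq R|r^*$ and $L_{r^*}\ge u$. Let $\gamma=(\varphi^\gamma,g)$ and $e^*$ witness that the restriction of $(R,\chi,\varphi)$ to $r^*$ levels is in $\mathcal T_{r^*}$, and let $N=L_{r^*}$, so $a_N\ge N\ge u$. If $\rho\ne\emptyset$, choose for every successor $t$ of a top node of $\rho$ a node of $e^*$ above $t$; it exists since $\rho\subseteq R|r^*$ and $R|r^*\cup e^*\in\mathcal S_{r^*+1}(X)$. If $\rho=\emptyset$, choose for each $c$ and $t\in\Lambda^s_c$ a node of $e^*\cap X_{c,\lambda_c(t)}$; it exists because $e^*$ meets every $X_{c,q}$. Let $e$ be the set of chosen nodes. Then $e$ has one node above each successor of each top node of $F^s\cup\rho$ (one node per coordinate if $h_s+r=0$), and it lies in $S[s,\lambda,X]$ at level $a_N$, above the levels of $\rho$. So $(s,\lambda,\rho,e)$ is an $N$-candidate.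

(G1): let $U,U'\in\mathcal O_n$ be inside $\rho\subseteq X'$ with the same level set $B$. Since $\rho$ lies in the trees $X'_{c,\lambda_c(t)}$, we have $\bar q(U),\bar q(U')\in\prod_c\lambda_c[\Lambda^s_c]$, where $\kappa_j$ is constant. By (4),
$$\varphi^\gamma(U)=\varphi(U)=\bar\varphi(\bar q(U),B)=\bar\varphi(\bar q(U'),B)=\varphi(U')=\varphi^\gamma(U').$$

(G2): let $W,W'\in\mathcal O_{m+1}$ be contained in $\rho\cup e\subseteq R|r^*\cup e^*$ with top level $a_N$ and the same level set, and let $B=\mathrm{lev}(W|m)=\mathrm{lev}(W'|m)$. Then $W|m,W'|m\subseteq\rho\subseteq X'$, and by the definition of $\mathcal T_{r^*}$ and (4)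
$$g_m(W)=\chi_m(W|m)=\bar\chi_m(\bar q(W),B)=\bar\chi_m(\bar q(W'),B)=\chi_m(W'|m)=g_m(W').$$
This proves (5).

**Step 2: the reason cannot hold.** Candidates as in (5) are not $(x,C(x))$-good, as $\gamma$ is a counterexample. If the reason is "height", let $\rho$ be the level of $S'$ immediately following $F^s$, so $r=1$: the candidate from (5) is $(x,C(x))$-good by definition, a contradiction.

Let the reason be $\iota$, and suppose $G\in\mathcal S_\omega(S')$, $G|h_s=F^s$, and $\Phi_\iota^{Z\oplus G}(x)=C(x)$ in fewer than $u$ steps. Let $\rho$ consist of the levels $<u$ of $G$ beyond $F^s$. Then $F^s\cup\rho$ and $G$ agree on nodes of length $<u$, so $\Phi_\iota^{Z\oplus(F^s\cup\rho)}(x)=C(x)$ in fewer than $u$ steps. With $N$ from (5), $a_N\ge u$, so the candidate is $(x,C(x))$-good, a contradiction. Hence $\Phi_\iota^{Z\oplus G}(x)=C(x)$ for no such $G$; that is, $(S',h_s,Y')$ is $\iota$-decided. This contradicts that it is dead with reason $\iota$. $\square$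

## 12. Halpern–Läuchli on the tree of dead conditions

Lemma 13 holds for every $j\ge1$, with colorings $\kappa_j$ into one finite set $K^*$. We now find a $j$ that violates it.

*Proof of Proposition 7, conclusion.* Let $\mathbb T'_c$ be the tree with $\mathbb T'_c(i)=\mathbb T_c(l_i)$. Color $\prod_c\mathbb T'_c(i)$ by $\kappa_{l_i}$ for $i\ge1$, and arbitrarily with a color from $K^*$ for $i=0$. By (HL) there are strong subtrees $Q_c\subseteq\mathbb T'_c$ with a common level set whose level products are monochromatic. Let $i_0<i_1$ be their first two levels, $\bar x$ the root tuple, and $j=l_{i_1}\ge1$. By (2) there is $s\in[l_{i_0},l_{i_0+1})$ with $\bar p^s$ extending $\bar x$.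

Let $t\in\Lambda^s_c\subseteq\mathbb T_c(s+1)$. It is a child of $p^s_c$, so it extends $x_c$, and $s+1\le l_{i_0+1}$. Choose an extension $t^*\in\mathbb T_c(l_{i_0+1})$ of $t$. It is an immediate successor of $x_c$ in $\mathbb T'_c$, so some node of $Q_c\cap\mathbb T_c(l_{i_1})$ extends $t^*$; let $\lambda_c(t)$ be this node. Then $s<l_{i_0+1}\le l_{i_1}=j$, $\lambda$ is a selection from $s$ to $j$, and $\prod_c\lambda_c[\Lambda^s_c]$ is contained in $\prod_c(Q_c\cap\mathbb T_c(l_{i_1}))$, on which $\kappa_j$ is constant. This contradicts Lemma 13 and proves Proposition 7. $\square$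

## 13. From computable to arbitrary colorings: the induction on $n$

*Proof of Theorem 2.* By induction on $n$; assume $\mathsf P(m)$ for $1\le m<n$.

**Step 1: $\mathsf{CA}(n)$.** For $n=1$ this is Lemma 5. Let $n\ge2$ and let $f$ be $Z$-computable. By Version B of Proposition 7 and Lemma 6 there is $G\in\mathcal S_\omega(T)$ with $C\not\le_TZ\oplus G$ and $H_B(G,h)$ for all $h$. We thin $G$ computably so that the limiting behavior in $H_B$ becomes actual behavior. Start with $F=G|(n-1)$. Given a finite $F\in\mathcal S_h(G)$, search for a level $a>\max\mathrm{lev}(F)$ of $G$ such that $f(U)=f(U')$ for all $U,U'\in\mathcal S_n(G)$ with the same level set, top level $a$, and $U|(n-1),U'|(n-1)\subseteq F$. Only finitely many pairs $U_0,U_0'\in\mathcal S_{n-1}(G)$ inside $F$ with the same level set are involved, so by $H_B(G,h)$ for a large enough $h$, all but finitely many levels $a$ of $G$ qualify. As $f$ is $Z$-computable, the search is $Z\oplus G$-computable. Extend $F$ by the least $G$-node at level $a$ above each successor of each top node of $F$, and repeat.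

The union $S$ is in $\mathcal S_\omega(T)$ and $S\le_TZ\oplus G$, so $C\not\le_TZ\oplus S$. It is level-homogeneous: if $U,U'\in\mathcal S_n(S)$ have the same level set, their top level $a$ is at least the $n$-th level of $S$, so it was added at a step where $F$ contained $U|(n-1)$ and $U'|(n-1)$, and $a$ was chosen so that $f(U)=f(U')$.

**Step 2: $\mathsf P(n)$.** We now have $\mathsf P(m)$ for $m<n$ and $\mathsf{CA}(n)$. For arbitrary $f$, Version A of Proposition 7 and Lemma 6 give $G\in\mathcal S_\omega(T)$ with $C\not\le_TZ\oplus G$ and $H_A(G,h)$ for all $h$; that is, $G$ is level-homogeneous. $\square$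

Two complements follow. They are not needed for Theorem 2.

## 14. Catalan numbers as sharp color bounds

Let $\mathrm{Cat}_0,\mathrm{Cat}_1,\mathrm{Cat}_2,\mathrm{Cat}_3,\dots=1,1,2,5,\dots$ be the Catalan numbers. Cholak–Patey (cited in Section 3) prove the following about the statement $\mathsf{RT}^n_{<\infty,\ell}$: for every finite coloring of $[\omega]^n$ there is an infinite $H$ such that at most $\ell$ colors occur on $[H]^n$. It admits strong cone avoidance (for all $C\not\le_TZ$ and arbitrary colorings) iff $\ell\ge\mathrm{Cat}_n$, and cone avoidance (for all $C\not\le_TZ$ and $Z$-computable colorings) iff $\ell\ge\mathrm{Cat}_{n-1}$.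

**Theorem 14.** Fix $n,\ell\ge1$. The statement "for all $C\not\le_TZ$, all $k,d$, all $T_0,\dots,T_{d-1}$ as in Theorem 2, and all $f:\mathcal S_n(T_0,\dots,T_{d-1})\to k$ there is $S\in\mathcal S_\omega(T_0,\dots,T_{d-1})$ such that $f$ takes at most $\ell$ values on $\mathcal S_n(S)$ and $C\not\le_TZ\oplus S$" holds iff $\ell\ge\mathrm{Cat}_n$. The same statement restricted to $Z$-computable $f$ holds iff $\ell\ge\mathrm{Cat}_{n-1}$.

*Proof.* ($\Leftarrow$) Take a level-homogeneous $S^1$ from Theorem 2. Then $f$ induces a coloring of $[\mathrm{lev}(S^1)]^n$, which is $Z\oplus S^1$-computable if $f$ is $Z$-computable. By the result of Cholak–Patey relative to $Z\oplus S^1$, there is an infinite $B\subseteq\mathrm{lev}(S^1)$ with at most $\ell$ colors on $[B]^n$ and $C\not\le_TZ\oplus S^1\oplus B$. Thin $S^1$ to level set $B$ by Lemma 3.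

($\Rightarrow$) If $\ell$ is too small, take $C\not\le_TZ$ and $h:[\omega]^n\to k$ ($Z$-computable in the second case) such that every infinite $H$ on which $h$ uses at most $\ell$ colors satisfies $C\le_TZ\oplus H$. Let $d=1$, $T_0=2^{<\omega}$ and $f(U)=h(\mathrm{lev}(U))$. If $f$ takes at most $\ell$ values on $\mathcal S_n(S)$, then so does $h$ on $[\mathrm{lev}(S)]^n$, since every $n$-subset of $\mathrm{lev}(S)$ is the level set of some $U\in\mathcal S_n(S)$ by Lemma 3. As $\mathrm{lev}(S)\le_TS$, we get $C\le_TZ\oplus S$. $\square$

For $n\ge2$ we have $\mathrm{Cat}_n>1$. So by Theorem 14 with $\ell=1$, "level-homogeneous" in Theorem 2 cannot be replaced by "$f$ is constant on $\mathcal S_n(S)$".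

## 15. Finitely branching trees without a computable bound

The computable bound was used whenever we listed levels of $T_c$ and successors of nodes. It cannot be dropped, even for computable colorings.

**Theorem 15.** There are a computable, finitely branching, infinite leafless tree $T$ and a computable $f:\mathcal S_2(T)\to2$ such that every level-homogeneous $S\in\mathcal S_\omega(T)$ computes $\emptyset'$.

*Proof.* **Step 1: the tree.** The tree branches so much at level $a$ that the amount of branching bounds the time at which $\emptyset'$ below $a$ has settled. Let $(K_s)$ be a computable (increasing) enumeration of $K=\emptyset'$ with $K_0=\emptyset$, and write $K\cap a$ for $K\cap\{0,\dots,a-1\}$. Let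
$$D_a=\{0,1\}\cup\{2+\langle s,i\rangle:s\ge1,\ i\le s,\ K_s\cap a\ne K_{s-1}\cap a\},$$
$$T=\{\sigma:\sigma(a)\in D_a\text{ for all }a<|\sigma|\}.$$
Membership in $D_a$ is decidable, so $T$ is computable; each $D_a$ is finite, since $K_s\cap a$ changes only finitely often; and $T$ is leafless. Let $r(a)=|D_a|$ and $g(a)=\min\{s:K_s\cap a=K\cap a\}$. Then $r(a)\ge g(a)$: if $s=g(a)\ge1$, then $K_s\cap a\ne K_{s-1}\cap a$, so $D_a$ contains the $s+1$ elements $2+\langle s,i\rangle$, $i\le s$.

**Step 2: the coloring.** The color makes each leaf sensitive to one entry, at a position depending on the leaf. For $U\in\mathcal S_2(T)$ with root $x$ at level $a$ and second level $b$, let $v_0<\dots<v_{r(a)-1}$ list $D_a$, let $y_i$ be the leaf of $U$ above $x^\frown v_i$, and let $f(U)$ be the parity of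
$$|\{i<r(a):a+1+i<b,\ y_i(a+1+i)=1\}|.$$
The finite set $U$ displays all of $D_a$, as it has a leaf above each $x^\frown v_i$. So $f$ is computable.

**Step 3: a level-homogeneous $S$ is sparse.** Let $S$ be level-homogeneous with levels $a_0<a_1<\cdots$. We show $a_q>a_p+r(a_p)$ for all $p<q$. Suppose $p<q$ and $a_q\le a_p+r(a_p)$. Put $i=a_q-a_p-1$, so $0\le i<r(a_p)$, and $b=a_{q+1}$. Let $x\in S$ have level $a_p$, let $v_0<v_1<\cdots$ list $D_{a_p}$, let $z\in S$ have level $a_q$ and extend $x^\frown v_i$, and let $y^0,y^1\in S$ have level $b$ and extend $z^\frown0$ and $z^\frown1$. Let $U^0,U^1\in\mathcal S_2(S)$ have root $x$ and level set $\{a_p,b\}$, with leaf $y^0$, respectively $y^1$, above $x^\frown v_i$, and all other leaves equal. The leaf above $x^\frown v_i$ contributes to the color only through its entry at position $a_p+1+i=a_q<b$, which is $0$, respectively $1$. So $f(U^0)\ne f(U^1)$, although $U^0,U^1$ have the same level set: a contradiction.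

**Step 4: computing $\emptyset'$.** By Step 3, $a_q>a_p+r(a_p)\ge g(a_p)$ for all $p<q$. To decide $K\cap a$ from $S$, find two nodes of $S$ at levels $a'<a''$ with $a'\ge a$. Then $a''>g(a')\ge g(a)$, so $K\cap a=K_{a''}\cap a$. $\square$

Thus, with $Z=\emptyset$, $C=\emptyset'$, $n=k=2$ and $d=1$, Theorem 2 fails if "computably bounded" is replaced by "finitely branching", even for computable colorings.
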